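# Gale–Stewart games on continuum many boards

## 1. The theorem and what it says

**Theorem A.** If $V=L$, there is one set $S\subseteq{}^\omega\omega$ such that $\mathsf{GS}_\omega(S,\kappa)$ is undetermined for every cardinal $\kappa\ge 1$, in particular for $\kappa=2^{\aleph_0}$.

**Theorem B.** If $V\models\mathrm{CH}$ and $G$ is generic for adding $\aleph_2$ Cohen subsets of $\omega_1$ with countable conditions, then in $V[G]$ (where $2^{\aleph_0}=\aleph_1$) the game $\mathsf{GS}_\omega(S,\kappa)$ is determined for every $S\subseteq{}^\omega\omega$ and every $\kappa\ge 2^{\aleph_0}$.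

**Corollary 1.1.** If ZFC is consistent, then ZFC neither proves nor refutes the statement "there is $S\subseteq{}^\omega\omega$ such that $\mathsf{GS}_\omega(S,2^{\aleph_0})$ is undetermined".

Here is the game. There are $\kappa$ boards, indexed by $\xi<\kappa$, and one inning for each $n<\omega$. In inning $n$ player ONE chooses a function $f_n:\kappa\to\omega$, one integer per board, and then player TWO chooses a function $g_n:\kappa\to\omega$. On board $\xi$ this leaves the sequence
$$t_\xi=(f_0(\xi),g_0(\xi),f_1(\xi),g_1(\xi),\dots)\in{}^\omega\omega .$$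
ONE wins the play if at least one $t_\xi$ is in $S$; TWO wins if every $t_\xi$ is outside $S$. Both players see all boards at all times. For $\kappa=1$ this is the classical Gale–Stewart game $\mathsf{GS}_\omega(S)$. The game is *determined* if one of the players has a winning strategy, and *undetermined* otherwise.

The question whether some $S$ makes the game on exactly $2^{\aleph_0}$ boards undetermined comes from Fred Galvin and Marion Scheepers, "Baire spaces and infinite games", arXiv:1401.6061 (2014). Two known facts are quoted with it. First, in ZFC there is a set $S$ such that $\mathsf{GS}_\omega(S,\kappa)$ is undetermined for every $\kappa$ with $1\le\kappa<2^{\aleph_0}$. Second, if a measurable cardinal is consistent, then it is consistent that $\mathsf{GS}_\omega(S,(2^{\aleph_0})^+)$ is determined for every $S$. Theorem B covers $\kappa=(2^{\aleph_0})^+$ too, so the consistency of determinacy for $(2^{\aleph_0})^+$ boards requires no measurable cardinal.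

Corollary 1.1 follows from the two theorems: $\mathrm{Con(ZFC)}$ implies $\mathrm{Con(ZFC}+V{=}L)$; in $L$ the statement holds by Theorem A; and $V=L$ implies CH, so Theorem B applied over a model of $V=L$ gives a model where it fails.

Two further results, not needed for the independence, show how little the size of the continuum matters. $\mathrm{Add}(\lambda,\mu)$ is the forcing adding $\mu$ Cohen subsets of $\lambda$ with conditions of size $<\lambda$.

**Theorem B′.** Let $\lambda>\omega$ with $\lambda^{<\lambda}=\lambda$. After forcing with $\mathrm{Add}(\lambda,\lambda^+)$, $\mathsf{GS}_\omega(S,\kappa)$ is determined for all $S$ and all $\kappa\ge\lambda$. If $\lambda=2^{\aleph_0}$, then still $2^{\aleph_0}=\lambda$ in the extension, and there, for $\kappa\ge1$: $\mathsf{GS}_\omega(S,\kappa)$ is determined for all $S$ if and only if $\kappa\ge 2^{\aleph_0}$.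

**Theorem C.** If $\lambda$ is a cardinal of $L$ with $(\mathrm{cf}\,\lambda>\omega)^L$ and $G$ adds $\lambda$ Cohen reals to $L$, then in $L[G]$ (where $2^{\aleph_0}=\lambda$) there is one $S$ with $\mathsf{GS}_\omega(S,\kappa)$ undetermined for every $\kappa\ge1$.

**Corollary 1.2.** For every regular uncountable cardinal $\lambda$ of $L$, both answers occur in forcing extensions of $L$ with $2^{\aleph_0}=\lambda$.

Theorem B is the case $\lambda=\omega_1$ of Theorem B′: under CH, $\omega_1^{<\omega_1}=\omega_1^{\omega}=2^{\aleph_0}=\omega_1$.

## 2. What extra boards can and cannot do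

A one-board strategy of TWO is a function $\tau:{}^{<\omega}\omega\setminus\{\emptyset\}\to\omega$, and
$$x*\tau=(x(0),\tau(x\upharpoonright1),x(1),\tau(x\upharpoonright2),\dots)$$
is the play in which ONE plays $x$. For example, if $\tau$ repeats ONE's last move, $x*\tau=(x(0),x(0),x(1),x(1),\dots)$. The strategy is winning iff $x*\tau\notin S$ for all $x\in{}^\omega\omega$. Likewise a one-board strategy of ONE is $\sigma:{}^{<\omega}\omega\to\omega$, with plays $\sigma*y=(\sigma(\emptyset),y(0),\sigma(y\upharpoonright 1),y(1),\dots)$. The maps $x\mapsto x*\tau$ and $y\mapsto\sigma*y$ are injective.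

**Lemma 2.1.** (a) For $\kappa\ge1$, TWO has a winning strategy in $\mathsf{GS}_\omega(S,\kappa)$ iff TWO has one in $\mathsf{GS}_\omega(S)$. (b) If ONE has a winning strategy in $\mathsf{GS}_\omega(S,\kappa)$ and $\kappa\le\kappa'$, then ONE has one in $\mathsf{GS}_\omega(S,\kappa')$.

*Proof.* (a) A winning $\tau$ on one board, used on every board, wins on $\kappa$ boards. Conversely, given a winning strategy on $\kappa$ boards, let ONE play $x(n)$ on board $0$ and $0$ on all other boards. The answers on board $0$ depend only on $x\upharpoonright(n+1)$, so they define a one-board strategy $\tau$. Since all boards end outside $S$, board $0$ does: $x*\tau\notin S$ for all $x$. (b) ONE ignores the additional boards. $\square$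

So $\mathsf{GS}_\omega(S,\kappa)$ is determined iff TWO wins on *one* board or ONE wins on $\kappa$ boards. Extra boards help only ONE, and they matter only for sets undetermined on one board.

Some easy cases:

- If $S$ has fewer than $2^{\aleph_0}$ elements, TWO wins: some $y\in{}^\omega\omega$ is not the odd half of any member of $S$, and TWO plays $y$ whatever ONE does.
- If ${}^\omega\omega\setminus S$ has fewer than $2^{\aleph_0}$ elements, ONE wins on one board, by playing an $x$ that is not the even half of any element of the complement.
- If $S$ is open or closed, the Gale–Stewart theorem says that one board is determined, and Lemma 2.1 passes this on to every $\kappa$.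

**An undetermined set for one board.** There are $2^{\aleph_0}$ one-board strategies; list those of TWO as $\tau_\alpha$ and those of ONE as $\sigma_\alpha$, $\alpha<2^{\aleph_0}$. At stage $\alpha$ choose $s_\alpha$ among the $2^{\aleph_0}$ plays $x*\tau_\alpha$, different from all $k_\beta$, $\beta<\alpha$; then choose $k_\alpha$ among the plays $\sigma_\alpha*y$, different from all $s_\beta$, $\beta\le\alpha$. Put $S=\{s_\alpha:\alpha<2^{\aleph_0}\}$. No $k_\alpha$ is in $S$, so each $\tau_\alpha$ and each $\sigma_\alpha$ loses a play.

Try the same with $\kappa=2^{\aleph_0}$ boards. By Lemma 2.1 TWO's strategies are still the $\tau_\alpha$, so that half is unchanged. But to beat one strategy of ONE we must put all the reals $t_\xi$, $\xi<\kappa$, of some play outside $S$ together. After a single such stage the forbidden set may have size $2^{\aleph_0}$, and the count that gave us $s_\alpha$ is gone. Moreover ONE's first move alone has $2^\kappa>2^{\aleph_0}$ possibilities, so ONE's strategies cannot be listed in $2^{\aleph_0}$ stages. By Theorem B no argument in ZFC repairs this. In $L$ we shall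 repair it by not listing strategies at all: $S$ will be given by a definition.

**Boardwise plans for ONE.** Now take ONE's side. Suppose TWO has no winning strategy on one board. With $2^{\aleph_0}$ boards ONE might list all reals as $x_\xi$ and play $x_\xi$ on board $\xi$. If TWO answered every board by the same $\tau$, this would win, because $x*\tau\in S$ for some $x$. But TWO need not use the same $\tau$ everywhere, and this ruins every plan of this kind.

**Lemma 2.2.** Suppose ONE has no winning strategy in $\mathsf{GS}_\omega(S)$, and let $\sigma_\xi$ ($\xi<\kappa$) be one-board strategies of ONE. If ONE plays $\sigma_\xi$ on board $\xi$ for each $\xi$, some play of TWO wins.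

*Proof.* For each $\xi$ choose $y_\xi$ with $\sigma_\xi*y_\xi\notin S$. TWO plays $g_n(\xi)=y_\xi(n)$. $\square$

So ONE's move on one board has to react to what TWO did on the other boards, in such a way that on at least one board TWO is made to behave as a single strategy $\tau$. Forcing provides this.

## 3. Generic moves: Theorems B and B′

Let $\lambda^{<\lambda}=\lambda>\omega$. Then $\lambda$ is regular (otherwise $\lambda^{\mathrm{cf}\lambda}>\lambda$) and $2^{\aleph_0}\le\lambda^{\omega}\le\lambda$. Let $P$ be the set of partial functions $p:\lambda^+\times\lambda\to\omega$ with $|p|<\lambda$; stronger conditions are larger functions.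

This is $\mathrm{Add}(\lambda,\lambda^+)$ in another notation. Since $\lambda\times\omega$ and $\lambda$ are in bijection, both $P$ and the version with values in $2$ may be written with domains inside $\lambda^+\times\lambda\times\omega$. The conditions with domain of the form $A\times\omega$ are dense in each, since $\lambda$ is uncountable. They are the partial functions of size $<\lambda$ from $\lambda^+\times\lambda$ to ${}^\omega\omega$ and to ${}^\omega2$ respectively, and these two sets of values have the same size. So the two forcings have isomorphic dense subsets and give the same extensions.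

**Standard facts.** $P$ is ${<}\lambda$-closed, as $\lambda$ is regular. It is $\lambda^+$-c.c.: among $\lambda^+$ conditions, the $\Delta$-system lemma (which uses $\lambda^{<\lambda}=\lambda$) gives $\lambda^+$ many whose domains form a $\Delta$-system with root $R$; there are at most $\lambda$ functions from $R$ to $\omega$, so two of the conditions agree on $R$ and are compatible. Hence $P$ preserves cardinals and adds no sequences of length ${<}\lambda$ of ground model elements. The reals and the value of $2^{\aleph_0}$ do not change.

For $j\le\lambda^+$ let $P_j=\{p\in P:\mathrm{dom}\,p\subseteq j\times\lambda\}$ and $G_j=G\cap P_j$. A nice name for a subset of $\lambda$ involves at most $\lambda$ conditions, each of size $<\lambda$, so its support is bounded in $\lambda^+$. Therefore: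
$$\text{every subset of }\lambda\text{ in }V[G]\text{ lies in }V[G_j]\text{ for some }j<\lambda^+. \tag{1}$$
The same holds for every $g:\lambda\to\omega$, and for every $S\subseteq{}^\omega\omega$, since the reals are those of $V$ and an enumeration of them in $V$ of length at most $\lambda$ codes $S$ by a subset of $\lambda$.

Work in $V[G]$. Let $S$ be such that TWO has no winning strategy in $\mathsf{GS}_\omega(S)$. We give ONE a winning strategy in $\mathsf{GS}_\omega(S,\lambda)$. By Lemma 2.1 this proves determinacy for all $\kappa\ge\lambda$.

**Step 1: Fixing a model that knows $S$.** The purpose is to have $S$ in a ground model over which the remaining forcing adds no reals. By (1) fix $j_*<\lambda^+$ with $S\in V_1:=V[G_{j_*}]$. For $j_*\le j\le\lambda^+$ let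
$$Q_j=\{p\in P:\mathrm{dom}\,p\subseteq[j_*,j)\times\lambda\},\quad Q=Q_{\lambda^+},\quad H_j=G\cap Q_j,\quad H=H_{\lambda^+}.$$
By the product lemma $H$ is $Q$-generic over $V_1$ and $V[G]=V_1[H]$; also $V[G_j]=V_1[H_j]$. In $V_1$, $Q$ is closed under unions of descending $\omega$-sequences: such a sequence consists of elements of $V$, so it lies in $V$, and there the union has size $<\lambda$. Hence
$$\text{every }\omega\text{-sequence in }V[G]\text{ of elements of }V_1\text{ lies in }V_1. \tag{2}$$
For $j\in[j_*,\lambda^+)$ let $r_j:\lambda\to\omega$ be the $j$-th generic function, $r_j(\xi)=p(j,\xi)$ for any $p\in H$ with $(j,\xi)\in\mathrm{dom}\,p$. Let $\dot r_j$ be its canonical name.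

**A first attempt.** Let ONE play $r_{j_*},r_{j_*+1},r_{j_*+2},\dots$ The hope is this. If TWO survives, some $p\in H$ forces it. Since $|p|<\lambda$, the condition $p$ says nothing about ONE's moves on some board $\xi$. On that board we choose ONE's moves freely and let stronger conditions decide TWO's answers, so that the answers form a strategy $\tau$. Then choosing an $x$ that beats $\tau$ gives a contradiction. It breaks where TWO's answer is decided: $g_0$ may have been computed from $r_{j_*+1}$, so a condition deciding $g_0(\xi)$ may have to decide $r_{j_*+1}(\xi)$, which is ONE's *next* move. Then the answer depends on ONE's future, and no $\tau$ results. Lemma 2.2 shows that this is fatal: the plan is boardwise, so TWO beats it whenever ONE has no winning strategy on one board. The cure is that ONE looks at $g_n$ first, and then moves to a coordinate that is generic over $g_n$.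

**Step 2: ONE's strategy.** The purpose is to make each move of ONE generic over all earlier moves of TWO. Put $k_0=j_*$ and $f_0=r_{k_0}$. When TWO has played $g_n$, let $k_{n+1}$ be the least $k>k_n$ with $g_n\in V_1[H_k]$, and play $f_{n+1}=r_{k_{n+1}}$. Such a $k<\lambda^+$ exists by (1).

This strategy is an element of $V[G]$: the set ${}^\lambda\omega\cap V_1[H_k]$ consists of the members of ${}^\lambda\omega$ among the evaluations by $H_k$ of nice $Q_k$-names from $V_1$ for subsets of $\lambda\times\omega$, and the sequence, indexed by $k$, of these sets of names lies in $V_1$.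

**Step 3: Naming a play that defeats it.** Here we bring a supposed counterexample into $V_1$. Suppose $(g_n)_n\in V[G]$ defeats the strategy, with associated $(k_n)_n$. In $V[G]$ choose $Q_{k_{n+1}}$-names $\dot g_n\in V_1$ for $g_n$ such that every condition of $Q_{k_{n+1}}$ forces $\dot g_n:\check\lambda\to\check\omega$. (Replace a given name $\dot g$ by a name for "$\dot g$ if $\dot g$ is a function from $\lambda$ to $\omega$, and the zero function otherwise".) By (2), $(k_n)_n$ and $(\dot g_n)_n$ are in $V_1$. So in $V_1$ we have, for $\xi<\lambda$, a name $\dot t_\xi$ for $(\dot r_{k_0}(\xi),\dot g_0(\xi),\dot r_{k_1}(\xi),\dot g_1(\xi),\dots)$. Some $p\in H$ forces over $V_1$ that $\forall\xi<\lambda\ (\dot t_\xi\notin\check S)$.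

**Step 4: A free board.** This is where $\lambda$ boards are used. Since $|p|<\lambda$, fewer than $\lambda$ ordinals occur as second coordinates in $\mathrm{dom}\,p$. Fix $\xi<\lambda$ with $(k_n,\xi)\notin\mathrm{dom}\,p$ for all $n$.

**Step 5: Reading off a strategy of TWO.** On board $\xi$ we now turn the names $\dot g_n$ into a one-board strategy $\tau$. In $V_1$ define $p_s\in Q$ ($s\in{}^{<\omega}\omega$) and $\tau$ by recursion, maintaining
$$p_s\supseteq p,\qquad \mathrm{dom}(p_s)\setminus\mathrm{dom}(p)\subseteq[j_*,k_{|s|})\times\lambda. \tag{3}$$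
Put $p_\emptyset=p$. Given $p_s$ with $|s|=n$, and $i\in\omega$: by the choice of $\xi$ and (3), $(k_n,\xi)\notin\mathrm{dom}\,p_s$, so $p'=p_s\cup\{((k_n,\xi),i)\}\in Q$. Since $\dot g_n$ is a $Q_{k_{n+1}}$-name forced to be a function from $\lambda$ to $\omega$, there are $v\in\omega$ and $q\in Q_{k_{n+1}}$ with
$$q\supseteq p'\upharpoonright(k_{n+1}\times\lambda),\qquad q\Vdash_{Q_{k_{n+1}}}\dot g_n(\xi)=v .$$
As $Q\cong Q_{k_{n+1}}\times\{r\in Q:\mathrm{dom}\,r\cap(k_{n+1}\times\lambda)=\emptyset\}$, a $Q$-generic filter containing $q$ restricts to a $Q_{k_{n+1}}$-generic filter containing $q$ and gives $\dot g_n$ the same value; so also $q\Vdash_Q\dot g_n(\xi)=v$. Let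
$$p_{s^\frown i}=q\cup p,\qquad \tau(s^\frown i)=v .$$

Check the recursion. The union is a condition, because $\mathrm{dom}\,q\subseteq k_{n+1}\times\lambda$ and $q$ extends $p\upharpoonright(k_{n+1}\times\lambda)$. It extends $p'$: on $k_{n+1}\times\lambda$ by the choice of $q$; and the part of $p'$ outside $k_{n+1}\times\lambda$ is contained in $p$, because $\mathrm{dom}(p')\setminus\mathrm{dom}(p)\subseteq[j_*,k_n]\times\lambda$ and $k_n<k_{n+1}$. Finally $\mathrm{dom}(p_{s^\frown i})\setminus\mathrm{dom}(p)\subseteq\mathrm{dom}\,q\subseteq[j_*,k_{n+1})\times\lambda$, which is (3) for $s^\frown i$. Note where Step 2 paid off: $g_n$ has a name below coordinate $k_{n+1}$, so deciding $g_n(\xi)$ leaves $(k_{n+1},\xi)$ free.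

**Step 6: Beating $\tau$.** We use the hypothesis on TWO to contradict $p$. For $x\in{}^\omega\omega\cap V_1$ the union $p_x=\bigcup_np_{x\upharpoonright n}$ is in $Q$, and it forces $\dot r_{k_n}(\xi)=x(n)$ and $\dot g_n(\xi)=\tau(x\upharpoonright(n+1))$ for all $n$. That is, $p_x\Vdash\dot t_\xi=x*\tau$. In $V[G]$ the strategy $\tau$ is not winning, and $V[G]$ and $V_1$ have the same reals, so there is $x\in V_1$ with $x*\tau\in S$. Then $p_x$ extends $p$ and forces $\dot t_\xi\in\check S$, contrary to the choice of $p$. This proves the first sentence of Theorem B′, and Theorem B. $\square$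

For the second sentence let $\lambda=2^{\aleph_0}$. No reals are added and $\lambda$ stays a cardinal, so $2^{\aleph_0}=\lambda$ in the extension. For $\kappa\ge2^{\aleph_0}$ all games are determined by what we proved. For $1\le\kappa<2^{\aleph_0}$ the quoted ZFC theorem, applied in the extension, gives an undetermined one. $\square$

## 4. Levels of $L$ that satisfy ZFC without Power Set

We turn to Theorem A. $\mathrm{ZFC}^-$ is ZFC without Power Set, with Collection and the well-ordering principle. We use the following textbook facts.

1. A transitive set that is a model of $\mathrm{ZFC}^-+V{=}L$ is some $L_\alpha$. If $L_\alpha\models\mathrm{ZFC}^-$ then $L_\alpha\models V{=}L$.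
2. The canonical well-order $<_L$ is definable over such $L_\alpha$, uniformly and absolutely. Hence the elements of $L_\alpha$ definable in $L_\alpha$ from given parameters form an elementary submodel (Tarski–Vaught: take $<_L$-least witnesses).
3. If $L_\alpha\models\mathrm{ZFC}^-$ and $N\in L_\alpha$ is transitive, the satisfaction relation of $(N,\in)$ is an element of $L_\alpha$, computed correctly there. So objects defined from it are in $L_\alpha$, for instance the map sending a formula with parameters to the element of $N$ that it defines.
4. If $V=L$ and $\theta$ is regular uncountable, then $L_\theta=H(\theta)\models\mathrm{ZFC}^-$.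
5. If $L_\alpha\models\mathrm{ZFC}^-$, $N\prec L_\alpha$, and $a\in N$ is countable in $L_\alpha$, then $a\subseteq N$. (If $a\ne\emptyset$, a surjection $s:\omega\to a$ lies in $N$; as $\omega\subseteq N$, every $s(k)$ is in $N$.)

For $\alpha<\omega_1^L$ let $\alpha^*$ be the least $\alpha'>\alpha$ with $L_{\alpha'}\models\mathrm{ZFC}^-$. It exists and is $<\omega_1^L$: in $L$, take a countable elementary submodel of $L_{\omega_1}$ containing $\alpha$. Every element of $L_{\omega_1}$ is countable there, so by fact 5 the submodel is transitive, and by fact 1 it is some $L_{\alpha'}$, with $\alpha'>\alpha$.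

**Codes for ordinals.** Let $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ be the Cantor pairing bijection; note $n\le\langle n,j\rangle$. For $c\in{}^\omega\omega$ write $c\in\mathrm{WO}$ if $R_c=\{(a,b):c(\langle a,b\rangle)=0\}$ is a strict well-order of $\omega$, and let $|c|$ be its type. For example, if $c(\langle a,b\rangle)=0$ exactly when $a<b$, then $|c|=\omega$; if exactly when $0<a<b$ or $a>0=b$, then the order is $1,2,3,\dots,0$ and $|c|=\omega+1$. For $z\in{}^\omega\omega$ let
$$c^z_n(j)=z(2\langle n,j\rangle+1).$$
So TWO's half of $z$ codes a sequence $(c^z_n)_n$ of reals.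

**Lemma 4.1.** Let $N$ be a transitive model of $\mathrm{ZFC}^-$. (i) If $c\in\mathrm{WO}\cap N$, then $|c|\in N$. (ii) If $z\in N$ and all $c^z_n$ are in $\mathrm{WO}$, then $\delta=\sup_n|c^z_n|$ is in $N$, and $N$ contains a surjection $\omega\to\delta$.

*Proof.* (i) $R_c\in N$ is a well-order, and the recursion assigning ranks to its elements runs in $N$. (ii) By Replacement $n\mapsto|c^z_n|$ is in $N$, hence so is its supremum. The map sending $(n,k)$ to the rank of $k$ in $R_{c^z_n}$ is in $N$ and maps $\omega\times\omega$ onto $\bigcup_n|c^z_n|=\delta$. $\square$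

## 5. Good pairs and the payoff set in $L$

Assume $V=L$ in Sections 5 to 8. We want a set $K$ of winning plays for TWO, with $S={}^\omega\omega\setminus K$. TWO, playing against a known strategy $F$ of ONE, will write ordinals on each board, as codes $c^z_n$, with supremum some $\delta$. A play should be in $K$ if it is constructed "soon enough" relative to $\delta$. The issue is what "soon enough" means. Let us require $L_\delta\models\mathrm{ZFC}^-$ and try two simple definitions.

*Too strict:* require $z\in L_{\delta^*}$. By Lemma 4.1(ii), $\delta$ is then countable in $L_{\delta^*}$. But we shall obtain $\delta$ as the $\omega_1$ of a collapsed countable model $L_\beta$ with $\delta^*<\beta$, so $L_{\delta^*}$ contains no surjection $\omega\to\delta$. The plays we can produce against $F$ would miss this set.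

*Too generous:* require only $z\in L_{\beta^*}$ for some $\beta>\delta$ that is a limit of ordinals $\beta'$ with $L_{\beta'}\models\mathrm{ZFC}^-$. Every real satisfies this, because such $\beta$ are unbounded in $\omega_1$. So TWO wins: fix $\delta<\omega_1$ with $L_\delta\models\mathrm{ZFC}^-$ and $c\in\mathrm{WO}$ with $|c|=\delta$, and play so that $c^z_n=c$ for all $n$.

The right bound allows $\beta$ as long as $L_\beta$ still regards $\delta$ as uncountable.

**Definition.** A pair $(\delta,\beta)$ is *good* if $\delta<\beta<\omega_1$, $L_\delta\models\mathrm{ZFC}^-$, $\beta$ is a limit of ordinals $\beta'$ with $L_{\beta'}\models\mathrm{ZFC}^-$, and no surjection $\omega\to\delta$ belongs to $L_\beta$.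

*Example.* Let $N\prec L_{\omega_\omega}$ be countable, with collapse $\pi$, and $\delta=N\cap\omega_1$. For $n\ge1$, $L_{\omega_n}\in N$, so $N\cap L_{\omega_n}\prec L_{\omega_n}$; its image under $\pi$ is transitive, hence some $L_{\beta_n}\models\mathrm{ZFC}^-$ with $\beta_n=\pi(\omega_n)$. By fact 5, $N\cap L_{\omega_1}$ is transitive, so it is $L_\delta$, and $\delta=\pi(\omega_1)=\beta_1$. Let $\beta=\sup_n\beta_n$. A surjection $\omega\to\delta$ in $L_\beta=\bigcup_nL_{\beta_n}$ would be carried by $\pi^{-1}$ to a surjection $\omega\to\omega_1$. So $(\delta,\beta)$ is good.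

Now put
$$K=\{z:\ \exists\text{ good }(\delta,\beta):\ z\in L_{\beta^*},\ \forall n\ c^z_n\in\mathrm{WO},\ \sup_n|c^z_n|=\delta\},\qquad S={}^\omega\omega\setminus K .$$

*Remark.* If $(\delta,\beta)$ witnesses $z\in K$, then $z\in L_{\beta^*}\setminus L_\beta$. For if $z\in L_\beta$, then $z\in L_{\beta'}$ for some $\beta'<\beta$ with $L_{\beta'}\models\mathrm{ZFC}^-$, and Lemma 4.1(ii) gives a surjection $\omega\to\delta$ in $L_\beta$. So a play in $K$ is constructed in the short window between $\beta$ and $\beta^*$.

## 6. Against TWO: a code for the level that defines $\tau$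

**Proposition 6.1.** TWO has no winning strategy in any $\mathsf{GS}_\omega(S,\kappa)$, $\kappa\ge1$.

By Lemma 2.1 we may treat one board. Let $\tau$ be a strategy of TWO.

**Step 1: A level that is countable at the next stage.** We look for an ordinal $\gamma$ above $\tau$ that becomes countable already in $L_{\gamma^*}$. Let $\gamma<\omega_1$ be least with $\tau\in L_\gamma\models\mathrm{ZFC}^-+$ "every set is countable". It exists by the argument for $\alpha^*$, with $\tau$ put into the submodel of $L_{\omega_1}$. Let $M\prec L_\gamma$ be the set of elements definable in $L_\gamma$ from $\tau$. Every set is countable in $L_\gamma$, so by fact 5 $M$ is transitive. Hence $M=L_{\gamma'}$ with $\gamma'\le\gamma$; it contains $\tau$ and has the theory of $L_\gamma$, so $\gamma'=\gamma$ by minimality. Thus every element of $L_\gamma$ is definable in $L_\gamma$ from $\tau$. Since $L_\gamma\in L_{\gamma^*}\models\mathrm{ZFC}^-$, fact 3 puts a surjection from a subset of $\omega$ onto $L_\gamma$ into $L_{\gamma^*}$, and hence a surjection $\omega\to\gamma$. So there is $x\in\mathrm{WO}\cap L_{\gamma^*}$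 with $|x|=\gamma$.

**Step 2: ONE plays $x$.** The aim is to show that $z=x*\tau$ is in $S$. Note $z\in L_{\gamma^*}$ and $x(n)=z(2n)$. Suppose the good pair $(\delta,\beta)$ witnesses $z\in K$.

- If $\delta<\gamma$: $L_\gamma$ contains a surjection $\omega\to\delta$ and $L_\beta$ does not, so $\beta<\gamma$ and therefore $\beta^*\le\gamma$. Then $z\in L_{\beta^*}\subseteq L_\gamma$, so $x\in L_\gamma$, and $\gamma=|x|\in L_\gamma$ by Lemma 4.1(i), a contradiction. (The play knows too much.)
- If $\delta=\gamma$: as $\beta>\gamma$ is a limit of ordinals $\beta'$ with $L_{\beta'}\models\mathrm{ZFC}^-$, we have $\gamma^*<\beta$. So $L_\beta$ contains a surjection $\omega\to\gamma=\delta$, contrary to goodness.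
- If $\delta>\gamma$: since $L_\delta\models\mathrm{ZFC}^-$, $\gamma^*\le\delta$, so $z\in L_\delta$. By Lemma 4.1(ii) $\sup_n|c^z_n|\in L_\delta$, so it is $<\delta$, a contradiction. (The play knows too little.)

So $x*\tau\in S$ and $\tau$ is not winning. $\square$

## 7. A ladder of countable hulls and its collapse

Now let $F$ be a strategy of ONE on $\kappa$ boards. On board $\xi$, TWO wants $t_\xi$ to be computable from a countable collapsed model $L_\beta$. The natural plan takes, for each $\xi$, a countable hull $X^\xi\prec L_\theta$ containing $F$ and $\xi$, and lets TWO write a code of $X^\xi\cap\omega_1$ on board $\xi$. To read ONE's answers $F(g_0,\dots,g_{m-1})(\xi)$ in the collapse of $X^\xi$ we need $g_0,\dots,g_{m-1}\in X^\xi$. But these are functions on *all* boards, defined from the map $\eta\mapsto X^\eta$, and that map is not in $X^\xi$: otherwise $X^\xi\in X^\xi$. So nothing puts $g_m$ into $X^\xi$. The remedy is to use a ladder $X^\xi_0\subseteq X^\xi_1\subseteq\cdots$ in which the entire $n$-th family $(X^\eta_n)_{\eta<\kappa}$ is an element of every $X^\xi_{n+1}$; TWO writes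 codes of the ordinals $X^\xi_n\cap\omega_1$ one after the other. The next lemma collects what the ladder gives. It will be used again, inside $L$, for Theorem C.

**Lemma 7.1 ($V=L$).** Let $\kappa\ge1$ be a cardinal, $\theta_0>\omega_1$ a regular cardinal, and $\vec a$ a finite tuple of elements of $L_{\theta_0}$ with $\kappa$ among its entries. Let $\theta_{n+1}=\theta_n^+$. For $\xi<\kappa$ let $X^\xi_n$ be the set of elements of $L_{\theta_n}$ definable in $L_{\theta_n}$ from $\vec a,\xi,\theta_0,\dots,\theta_{n-1}$. Then:

(a) $X^\xi_n\prec L_{\theta_n}$ is countable, $X^\xi_n\in X^\xi_{n+1}$ and $X^\xi_n\subseteq X^\xi_{n+1}$. The set $\delta^\xi_n=X^\xi_n\cap\omega_1$ is a countable infinite ordinal, and $\delta^\xi_n<\delta^\xi_{n+1}$.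

(b) Let $c^\xi_n$ be the $<_L$-least $c\in\mathrm{WO}$ with $|c|=\delta^\xi_n$, and for $m=\langle n,j\rangle$ let $g_m:\kappa\to\omega$, $g_m(\xi)=c^\xi_n(j)$. There is one formula $\chi$ such that for all $m=\langle n,j\rangle$, $g_m$ is the unique $g$ with
$$L_{\theta_{n+1}}\models\chi(g,n,j,\vec a,(\theta_0,\dots,\theta_n)). \tag{4}$$

Fix $\xi<\kappa$ and let $X=\bigcup_nX^\xi_n$, $\delta=X\cap\omega_1=\sup_n\delta^\xi_n$.

(c) $X$ is extensional; let $\pi$ be its transitive collapse. With $\beta_n=\pi(\theta_n)$ and $\beta=\sup_n\beta_n<\omega_1$ we have $\pi[X\cap L_{\theta_n}]=L_{\beta_n}$, $\pi[X]=L_\beta$, the $\beta_n$ are strictly increasing, and $\pi^{-1}:L_{\beta_n}\to L_{\theta_n}$ is elementary. Moreover $X\cap L_{\omega_1}=L_\delta\models\mathrm{ZFC}^-$, $\pi$ is the identity on $L_\delta$, and $\pi(\omega_1)=\delta$.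

(d) $(\delta,\beta)$ is good.

(e) $(\beta_n)_n\in L_{\beta^*}$.

(f) Let $\psi$ be a formula, $k:\omega\to\omega$ a computable function, and $(u_m)_m$ a sequence such that $u_m$ is the unique $u$ with $L_{\theta_{k(m)}}\models\psi(u,m,\vec a,\xi,(\theta_0,\dots,\theta_{k(m)-1}))$. Then all $u_m$ are in $X$, and $(\pi(u_m))_m\in L_{\beta^*}$.

*Proof.* **(a): the ladder is increasing.** Elementarity is fact 2; countability holds because there are countably many formulas and finitely many parameters. By fact 3, the function $\mathcal X_n:\eta\mapsto X^\eta_n$ on $\kappa$ is definable in $L_{\theta_{n+1}}$ from $\vec a,\theta_0,\dots,\theta_n$, since $L_{\theta_n}\in L_{\theta_{n+1}}$. These parameters and $\xi$ are allowed for $X^\xi_{n+1}$, so $\mathcal X_n$ and $X^\xi_n$ are in $X^\xi_{n+1}$. As $X^\xi_n$ is countable, also in $L_{\theta_{n+1}}=H(\theta_{n+1})$, fact 5 gives $X^\xi_n\subseteq X^\xi_{n+1}$. By fact 5 applied to countable ordinals, $X^\xi_n\cap\omega_1$ is an initial segment of $\omega_1$, so a countable ordinal; it contains $\omega$. Since $\omega_1$ is definable in $L_{\theta_{n+1}}$,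 $\delta^\xi_n\in X^\xi_{n+1}$, so $\delta^\xi_n<\delta^\xi_{n+1}$.

**(b): TWO's functions are uniformly definable.** The formula $\chi$ reads off $\theta_n$ as the last entry of the sequence, forms $L_{\theta_n}$ and its satisfaction relation, from it the function $\mathcal X_n$, then the functions $\eta\mapsto\delta^\eta_n$ and $\eta\mapsto c^\eta_n$ (using that $<_L$ is definable and absolute), and then $\eta\mapsto c^\eta_n(j)$. The number $n$ enters only as a parameter.

**(c): the collapse.** For $m>n$, $\theta_n\in X^\xi_m\prec L_{\theta_m}$, hence $L_{\theta_n}\in X^\xi_m$ and $X^\xi_m\cap L_{\theta_n}\prec L_{\theta_n}$: if a formula with parameters in $X^\xi_m\cap L_{\theta_n}$ has a witness in $L_{\theta_n}$, then $L_{\theta_m}$ knows this, so there is a witness in $X^\xi_m\cap L_{\theta_n}$. The union of this increasing chain of elementary submodels is $X\cap L_{\theta_n}\prec L_{\theta_n}$. Two distinct elements of $X$ lie in a common $X\cap L_{\theta_n}$, so by elementarity they differ on an element of $X$; thus $X$ is extensional. Since $L_{\theta_n}$ is transitive, $\pi[X\cap L_{\theta_n}]$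 is transitive: an element of $\pi(a)$ is $\pi(a')$ for some $a'\in a\cap X$, and $a'\in L_{\theta_n}$ if $a\in L_{\theta_n}$. It satisfies $\mathrm{ZFC}^-+V{=}L$, so it is a level of $L$; its ordinals are $\pi[X\cap\theta_n]=\pi(\theta_n)=\beta_n$. So it is $L_{\beta_n}$, and $\pi^{-1}:L_{\beta_n}\to L_{\theta_n}$ is elementary. As $\theta_n\in\theta_{n+1}$, $\beta_n<\beta_{n+1}$. Taking unions, $\pi[X]=L_\beta$, and $\beta$ is countable because $X$ is. In the same way as for $L_{\theta_n}$, $X\cap L_{\omega_1}\prec L_{\omega_1}$; by fact 5 it is transitive, so it is a level of $L$ with ordinals $X\cap\omega_1=\delta$, that is, $L_\delta$. Hence $L_\delta\models\mathrm{ZFC}^-$, $\pi$ is the identity on $L_\delta$, and $\pi(\omega_1)=\pi[X\cap\omega_1]=\delta$.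

**(d): the pair is good.** We have $\delta=\pi(\omega_1)<\beta_0<\beta$, and $\beta$ is the limit of the $\beta_n$, with $L_{\beta_n}\models\mathrm{ZFC}^-$. If $L_{\beta_n}$ contained a surjection $\omega\to\delta$, then $\pi^{-1}$ would map it to a surjection $\omega\to\omega_1$. So there is none in $L_\beta=\bigcup_nL_{\beta_n}$.

**(e): the ladder can be recovered from $L_\beta$.** In $L_{\theta_{n+1}}$ every ordinal in $(\theta_n,\theta_{n+1})$ is a surjective image of $\theta_n$; and $\theta_{n+1}$ is a cardinal in $L_{\theta_m}$ for $m>n+1$. By elementarity, in $L_{\beta_{n+1}}$ every ordinal in $(\beta_n,\beta_{n+1})$ is a surjective image of $\beta_n$, and $\beta_{n+1}$ is a cardinal in $L_{\beta_m}$ for $m>n+1$. So $\beta_{n+1}$ is the least $\eta\in(\beta_n,\beta)$ such that no surjection from a smaller ordinal onto $\eta$ lies in $L_\beta$. Hence $(\beta_n)_n$ is obtained by recursion in $L_{\beta^*}\models\mathrm{ZFC}^-$ from $L_\beta,\beta_0\in L_{\beta^*}$.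

**(f): uniformly definable sequences collapse into $L_{\beta^*}$.** By its definition $u_m\in X^\xi_{k(m)}\subseteq X$. Since $\pi$ fixes integers and maps $(\theta_0,\dots,\theta_{k-1})$ to $(\beta_0,\dots,\beta_{k-1})$, elementarity of $\pi^{-1}:L_{\beta_{k(m)}}\to L_{\theta_{k(m)}}$ shows that $\pi(u_m)$ is the unique $u\in L_{\beta_{k(m)}}$ with
$$L_{\beta_{k(m)}}\models\psi(u,m,\pi(\vec a),\pi(\xi),(\beta_0,\dots,\beta_{k(m)-1})).$$
By (e), $L_{\beta^*}$ contains $(L_{\beta_n})_n$, and by fact 3 it computes satisfaction in these structures; $\pi(\vec a)$ and $\pi(\xi)$ are in $L_\beta\subseteq L_{\beta^*}$. So $(\pi(u_m))_m\in L_{\beta^*}$ by Replacement. $\square$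

## 8. Against ONE in $L$

**Proposition 8.1.** ONE has no winning strategy in any $\mathsf{GS}_\omega(S,\kappa)$, $\kappa\ge1$.

Let $F:({}^\kappa\omega)^{<\omega}\to{}^\kappa\omega$ be a strategy of ONE; its argument is the sequence of TWO's previous moves. Let $\theta_0>\omega_1$ be regular with $F,\kappa\in L_{\theta_0}$, and apply Lemma 7.1 with $\vec a=(F,\kappa)$.

**Step 1: TWO's play.** TWO plays the functions $g_m$ of (b), and ONE, following $F$, plays $f_m=F(g_0,\dots,g_{m-1})$. We show $t_\xi\in K$ for every $\xi<\kappa$, so that TWO wins this run. Fix $\xi$, and let $X,\delta,\pi,\beta_n,\beta$ be as in the lemma. By (d), $(\delta,\beta)$ is good.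

**Step 2: The codes on board $\xi$ are right.** We check TWO's half. By the choice of $g_m$, $c^{t_\xi}_n(j)=t_\xi(2\langle n,j\rangle+1)=g_{\langle n,j\rangle}(\xi)=c^\xi_n(j)$. So $c^{t_\xi}_n=c^\xi_n\in\mathrm{WO}$ and $\sup_n|c^{t_\xi}_n|=\sup_n\delta^\xi_n=\delta$.

**Step 3: $t_\xi\in L_{\beta^*}$.** It remains to see that the play is constructed in time. By (4) and Lemma 7.1(f), with $k(\langle n,j\rangle)=n+1$, all $g_m$ are in $X$ and $(\pi(g_m))_m\in L_{\beta^*}$. Let $\bar F=\pi(F)$ and $\bar\xi=\pi(\xi)$; these are in $L_\beta$. The $g_i$ are in the domain of functions $F$ acts on, so all of $g_i$ and $f_m$ lie in $L_{\theta_0}$; as $F,g_0,\dots,g_{m-1}\in X\cap L_{\theta_0}\prec L_{\theta_0}$, also $f_m\in X$ and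
$$\pi(f_m)=\bar F(\pi(g_0),\dots,\pi(g_{m-1})).$$
So $(\pi(f_m))_m\in L_{\beta^*}$. Since $\pi$ fixes integers,
$$t_\xi(2m)=f_m(\xi)=\pi(f_m)(\bar\xi),\qquad t_\xi(2m+1)=g_m(\xi)=\pi(g_m)(\bar\xi).$$
Hence $t_\xi\in L_{\beta^*}$.

So $(\delta,\beta)$ witnesses $t_\xi\in K$, for every $\xi<\kappa$, and $F$ is not winning. $\square$

Propositions 6.1 and 8.1 prove Theorem A, for one set $S$ that does not depend on $\kappa$. With Section 3, Corollary 1.1 is proved.

## 9. Cohen reals and Turing reducibility: Theorem C

Let $\lambda$ be a cardinal of $L$ with $(\mathrm{cf}\,\lambda>\omega)^L$, $P=\mathrm{Fn}(\lambda\times\omega,2)$ (finite conditions), $G$ $P$-generic over $L$, and $W=L[G]$. Then $P$ is c.c.c. in $L$, $\omega_1^W=\omega_1^L$, and $W\models2^{\aleph_0}=\lambda$ because $(\lambda^\omega)^L=\lambda$. We also write $G$ for the generic function $\bigcup G:\lambda\times\omega\to2$. The notions $\alpha^*$ and "good pair" are those of Sections 4 and 5, computed in $L$.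

Keeping the old set $K\subseteq L$ does not work: ONE plays a real $r\notin L$ on one board, the resulting play is not in $L$, hence not in $K$, and ONE wins. So plays in $K$ must be allowed to use a Cohen real. For reals $e,h$ let $e\oplus h$ be the real with $e$ on the even and $h$ on the odd places, and let $z\le_Tw$ mean that $z$ is computable with oracle $w$; for example $x\le_Tx*\tau\le_Tx\oplus\tau$ for a strategy $\tau$ coded as a real. In $W$ let $z\in K$ iff there are a good $(\delta,\beta)$, a real $e\in L_{\beta^*}$ and $h\in{}^\omega2$ Cohen-generic over $L$ with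
$$z\le_Te\oplus h,\qquad\forall n\ c^z_n\in\mathrm{WO},\qquad\sup_n|c^z_n|=\delta .$$
Let $S={}^\omega\omega\setminus K$.

Recall two standard facts. First, set forcing preserves $\mathrm{ZFC}^-$ (with Collection): if $L_\alpha\models\mathrm{ZFC}^-$ and $h$ is Cohen over $L$, then $h$ is Cohen over $L_\alpha$, and $L_\alpha[h]\models\mathrm{ZFC}^-$ has the same ordinals as $L_\alpha$. Second, if $b:\omega\to\lambda$ is an injection in $L$, then $h(\langle i,l\rangle)=G(b(i),l)$ is Cohen over $L$.

### 9.1 TWO has no winning strategy

By Lemma 2.1 take one board. Let $\tau\in W$ be a strategy of TWO.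

**Step 1: Splitting $\tau$ into a constructible part and a Cohen part.** By the c.c.c., a nice name for $\tau$ uses countably many conditions. So $\tau$ has a name $\dot\tau\in L$ for $\mathrm{Fn}(a\times\omega,2)$ with $a\subseteq\lambda$ countably infinite in $L$. Transfer along a bijection $\omega\to a$ in $L$: this gives $h_0$ Cohen over $L$, and a real $e_0\in L$ listing which finite $p$ force $\dot\tau(u)=v$. Now $\tau(u)=v$ iff some finite $p\subseteq h_0$ is listed in $e_0$ with $(u,v)$. So the graph of the total function $\tau$ is c.e. in $e_0\oplus h_0$, and $\tau\le_Te_0\oplus h_0$.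

**Step 2: ONE plays a code.** We repeat Section 6 with $e_0$ for $\tau$. Let $\gamma<\omega_1$ be least with $e_0\in L_\gamma\models\mathrm{ZFC}^-+$ "every set is countable". Step 1 of Section 6, carried out in $L$ with $e_0$ in place of $\tau$, shows that $L_{\gamma^*}$ contains a surjection $\omega\to\gamma$ and some $x\in\mathrm{WO}$ with $|x|=\gamma$. Let $z=x*\tau$, so $z\le_Tx\oplus e_0\oplus h_0$. Suppose $(\delta,\beta),e,h$ witness $z\in K$.

- If $\delta<\gamma$: $L_\gamma$ contains a surjection $\omega\to\delta$ and $L_\beta$ does not, so $\beta<\gamma$, $\beta^*\le\gamma$ and $e\in L_\gamma$. Then $x\le_Tz\le_Te\oplus h$, so $x\in L_\gamma[h]\models\mathrm{ZFC}^-$, and $\gamma=|x|\in L_\gamma[h]$ by Lemma 4.1(i). But $L_\gamma[h]$ has only ordinals below $\gamma$.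
- If $\delta=\gamma$: $\gamma^*<\beta$ puts a surjection $\omega\to\delta$ into $L_\beta$, contrary to goodness.
- If $\delta>\gamma$: $\gamma^*\le\delta$, so $x,e_0\in L_\delta$ and $z\in L_\delta[h_0]\models\mathrm{ZFC}^-$. By Lemma 4.1(ii), $\sup_n|c^z_n|\in L_\delta[h_0]$, so it is $<\delta$, a contradiction.

So $z\in S$ and $\tau$ is not winning.

### 9.2 ONE has no winning strategy

Let $F=\dot F^G$ be a strategy of ONE on $\kappa$ boards, with the name chosen so that all conditions force $\dot F$ to be such a strategy.

**Step 1: A ladder in $L$ for the name.** TWO's moves are to be chosen in $L$, from the name alone. In $L$ choose $\theta_0>\omega_1$ regular with $\dot F,P,\kappa,\lambda\in L_{\theta_0}$, and apply Lemma 7.1 inside $L$ with $\vec a=(\dot F,P,\kappa,\lambda)$. This gives $X^\xi_n,\delta^\xi_n,c^\xi_n$ and $g_m\in L$. TWO plays the $g_m$, and ONE plays $f_m=F(g_0,\dots,g_{m-1})$. Since $g_m:\kappa\to\omega$ is in $L$ and $\kappa\in L_{\theta_0}=H(\theta_0)^L$, all $g_m$ are in $L_{\theta_0}$.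

**Step 2: What conditions say about ONE's moves.** We need the forcing information in a set that the hulls contain. Let
$$E_m=\{(p,\eta,v)\in P\times\kappa\times\omega:\ p\Vdash\dot F(\check g_0,\dots,\check g_{m-1})(\check\eta)=\check v\},$$
with the forcing relation computed in $L_{\theta_0}\models\mathrm{ZFC}^-$. All subsets of $P$ in $L$ lie in $L_{\theta_0}$, so the same filters $G'$ are generic over $L$ and over $L_{\theta_0}$. The forced statement is absolute between $L_{\theta_0}[G']$ and $L[G']$. So the forcing relation over $L$ gives the same set $E_m$, and we have: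
$$p\in G,\ (p,\eta,v)\in E_m\ \Longrightarrow\ f_m(\eta)=v; \tag{5}$$
$$\text{for each }\eta<\kappa,\ D^\eta_m=\{p:\exists v\ (p,\eta,v)\in E_m\}\text{ is dense in }P. \tag{6}$$
For (6), let $p'\in P$ and let $G'\ni p'$ be generic over $L$. As all conditions force $\dot F$ to be a strategy, $\dot F^{G'}(g_0,\dots,g_{m-1})(\eta)$ is some $v\in\omega$; a condition in $G'$ forces this, and a common extension of it with $p'$ is in $D^\eta_m$.

The $E_m$ are uniformly definable: if $i=\langle n,j\rangle<m$, then $n\le i<m$, so $n+1\le m$. By (4), $g_i$ is definable in $L_{\theta_{n+1}}$, and $L_{\theta_{n+1}}\in L_{\theta_{m+1}}$. So $g_0,\dots,g_{m-1}$, and hence $E_m$, are definable in $L_{\theta_{m+1}}$ from $\dot F,P,\kappa,\lambda,(\theta_0,\dots,\theta_m)$ and $m$, by one formula for all $m$.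

Now fix $\xi<\kappa$ and let $X,\delta,\pi,\beta_n,\beta$ be as in Lemma 7.1, in $L$. Then $(\delta,\beta)$ is good.

**Step 3: Collapsed data in $L_{\beta^*}$.** We collect what a machine will use. By Lemma 7.1(f), applied to $(g_m)_m$ with $k(\langle n,j\rangle)=n+1$, to $(E_m)_m$ with $k(m)=m+1$, and to $(X^\xi_n)_n$ with $k(n)=n+1$, the sequences
$$(\pi(g_m))_m,\quad(\pi(E_m))_m,\quad(\pi(X^\xi_n))_n\quad\text{are in }L_{\beta^*},$$
and $g_m,E_m\in X$; in fact $E_m\in X^\xi_{m+1}$.

**Step 4: $L_\beta$ is countable in $L_{\beta^*}$.** This lets us number the coordinates $X\cap\lambda$ from inside $L_{\beta^*}$. Since $X^\xi_n\in X$ and $X^\xi_n\subseteq X$, $\pi(X^\xi_n)=\pi[X^\xi_n]$. By elementarity this is the set of elements of $L_{\beta_n}$ definable in $L_{\beta_n}$ from $\pi(\dot F),\pi(P),\pi(\kappa),\pi(\lambda),\pi(\xi),\beta_0,\dots,\beta_{n-1}$. The correspondence between formulas and defined elements (fact 3) gives, in $L_{\beta^*}$, a sequence of enumerations of the sets $\pi(X^\xi_n)$. So $L_\beta=\bigcup_n\pi(X^\xi_n)$ is countable in $L_{\beta^*}$. Let $\bar\lambda=\pi(\lambda)$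 and let $b:\omega\to\bar\lambda$ be a bijection in $L_{\beta^*}$.

**Step 5: The Cohen real of board $\xi$.** The map $\pi^{-1}\circ b:\omega\to X\cap\lambda$ is a bijection in $L$, so
$$h(\langle i,l\rangle)=G(\pi^{-1}(b(i)),l)$$
is Cohen over $L$. By elementarity $\pi(P)=\mathrm{Fn}(\bar\lambda\times\omega,2)$. For $q\in\mathrm{Fn}(\omega,2)$ let $q^b\in\pi(P)$ be its transfer, $q^b(b(i),l)=q(\langle i,l\rangle)$. A condition $p\in P\cap X$ is finite, so $p\subseteq X$ and $\mathrm{dom}\,p\subseteq(X\cap\lambda)\times\omega$; hence every element of $P\cap X$ has the form $\pi^{-1}(q^b)$. Conversely each $\pi^{-1}(q^b)$ is in $P\cap X$. By definition of $h$,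
$$q\subseteq h\iff\pi^{-1}(q^b)\in G\cap X. \tag{7}$$
Let $e\in L_{\beta^*}$ be a real coding the set $\{(q,m,v):(q^b,\pi(\xi),v)\in\pi(E_m)\}$ together with the sequence $(\pi(g_m)(\pi(\xi)))_m$. It is in $L_{\beta^*}$ by Steps 3 and 4.

**Step 6: Conditions in $X$ decide ONE's moves on board $\xi$.** We must know that $h$, which sees only $G$ on $X$, suffices. By (6) there is a maximal antichain of $P$ consisting of elements of $D^\xi_m$; let $A_m$ be the $<_L$-least one. It is definable in $L_{\theta_{m+1}}$ from $E_m,P,\xi$, so $A_m\in X$. It is countable in $L$ by the c.c.c., so $A_m\subseteq X$ by fact 5. As $G$ meets $A_m$, some $p\in G\cap X$ has $(p,\xi,v)\in E_m$ for some $v$, and then $v=f_m(\xi)$ by (5). Conversely, if $p\in G\cap X$ and $(\pi(p),\pi(\xi),v)\in\pi(E_m)$, then $(p,\xi,v)\in E_m$ and $f_m(\xi)=v$. With (7) this says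
$$t_\xi(2m)=v\iff\exists q\subseteq h\ \ (q,m,v)\text{ is in the first part of }e .$$

**Step 7: $t_\xi\in K$.** Given $m$, search for a finite $q\subseteq h$ and a $v$ with $(q,m,v)$ listed in $e$; the search succeeds by Step 6 and gives $t_\xi(2m)$. And $t_\xi(2m+1)=g_m(\xi)=\pi(g_m)(\pi(\xi))$ is read from $e$. So $t_\xi\le_Te\oplus h$. As in Step 2 of Section 8, $c^{t_\xi}_n=c^\xi_n\in\mathrm{WO}$ and $\sup_n|c^\xi_n|=\sup_n\delta^\xi_n=\delta$. Thus $(\delta,\beta),e,h$ witness $t_\xi\in K$, for every $\xi<\kappa$. TWO wins this run, and $F$ is not winning. With 9.1, Theorem C is proved. $\square$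

## 10. Both answers at every regular uncountable $\lambda$ of $L$

*Proof of Corollary 1.2.* Let $\lambda$ be a regular uncountable cardinal of $L$. Theorem C gives $L[G]$ with $2^{\aleph_0}=\lambda$ and an $S$ for which $\mathsf{GS}_\omega(S,2^{\aleph_0})$ is undetermined.

For the other answer we apply Theorem B′ over this same $L[G]$, and must check $\lambda^{<\lambda}=\lambda$ there. Let $\mu<\lambda$. A function $\mu\to\lambda$ in $L[G]$ has a nice name given, for each $\alpha<\mu$, by a countable antichain of $P$ with a value in $\lambda$ attached to each of its members. As $|P|=\lambda$, there are at most $(\lambda^{\omega\cdot\mu})^L$ such names, so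
$$(\lambda^\mu)^{L[G]}\le(\lambda^{\omega\cdot\mu})^L=\lambda$$
by GCH in $L$ and the regularity of $\lambda>\omega\cdot\mu$. Hence $\lambda^{<\lambda}=\lambda=2^{\aleph_0}$ in $L[G]$. By Theorem B′, forcing with $\mathrm{Add}(\lambda,\lambda^+)$ over $L[G]$ gives a forcing extension of $L$ in which $2^{\aleph_0}=\lambda$ and $\mathsf{GS}_\omega(S,\kappa)$ is determined for all $S$ and all $\kappa\ge2^{\aleph_0}$. $\square$
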